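# Almost $k$-covers of the cube: within one of $\lceil H_nk\rceil$

## 1. Multiples of $\Lambda$: covers with exactly $H_nk$ hyperplanes

Let $Q^n=\{0,1\}^n$ and $V=Q^n\setminus\{0\}$. We identify points of $V$ with nonempty subsets of $[n]=\{1,\dots,n\}$, write $|x|$ for the number of ones of $x$, and call the set of points with $|x|=j$ *level* $j$.

**Definition (almost $k$-cover).** For $k\in\mathbb N$, an almost $k$-cover of $Q^n$ is a multiset of affine hyperplanes in $\mathbb R^n$, none of which contains the origin, such that every point of $V$ lies on at least $k$ of them, counted with multiplicity. The minimum size of an almost $k$-cover is $f(n,k)$.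

Let $H_n=1+\frac12+\dots+\frac1n$ and $\Lambda=\mathrm{lcm}(1,\dots,n)$. How does $f(n,k)$ behave when $n$ is fixed and $k$ is large?

A hyperplane that misses the origin can be written as $\{a\cdot x=1\}$ for exactly one $a\in\mathbb R^n\setminus\{0\}$. So a hyperplane is a vector $a\neq0$, and all that matters is the set
$$A(a)=\{x\in V:\ a\cdot x=1\}.$$
We write $1_A\in\mathbb Z^V$ for the indicator vector of $A$ and $\mathbf 1$ for the all-ones vector of $\mathbb Z^V$.

For $n=1$ there is one point to cover and $f(1,k)=k=H_1k$. For $n=2$ the points are $10,01,11$. The hyperplanes $x_1=1$, $x_2=1$, $x_1+x_2=1$ cover $\{10,11\}$, $\{01,11\}$, $\{10,01\}$, so the three together cover every point exactly twice. No hyperplane missing the origin covers all three points ($a_1=a_2=1$ and $a_1+a_2=1$ are incompatible), so each covers at most two. Counting incidences gives $2f(2,k)\ge 3k$. For $k=2t$ we take $t$ copies of the three hyperplanes. For $k=2t+1$ we add $x_1=1$ and $x_2=1$, which cover every point once more, and use $3t+2=\lceil\frac32k\rceil$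 hyperplanes. So $f(2,k)=\lceil H_2k\rceil$ for all $k$.

The easy special case in general is $\Lambda\mid k$.

**Proposition 1.** For all $n,k$ we have $f(n,k)\ge\lceil H_nk\rceil$. If $\Lambda\mid k$, then $f(n,k)=H_nk$.

The counting above gave every point of $V$ the same weight. In general the weight depends on the level. Put, for $1\le j\le n$,
$$y_j=\frac{1}{j\binom nj}=\frac1{n\binom{n-1}{j-1}}=\frac{(j-1)!\,(n-j)!}{n!}=\int_0^1t^{j-1}(1-t)^{n-j}\,dt,\qquad y_x=y_{|x|}.\tag{1}$$
Write $y(A)=\sum_{x\in A}y_x$ and $y\cdot v=\sum_xy_xv_x$. Level $j$ has total weight $\binom nj y_j=\frac1j$, so $y(V)=H_n$. For $n=3$ the weights are $(y_1,y_2,y_3)=(\frac13,\frac16,\frac13)$.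

**Step 1 (no set $A(a)$ has weight more than $1$).** This gives the lower bound. We prove an exact formula, since it is used again later. The tool is the cycle lemma.

**Lemma 2 (cycle lemma).** Let $u_1,\dots,u_j$ be reals with sum $1$. Call a cyclic shift of the sequence *good* if all its proper partial sums are $<1$. At least one of the $j$ shifts is good. If all $u_i$ are integers $\le1$, exactly one is.

*Proof.* Extend the $u_i$ periodically and let $(S_t)_{t\in\mathbb Z}$ be the walk with steps $u_i$ and $S_0=0$, so $S_{t+j}=S_t+1$. The shift that starts after time $t$ is good iff $S_{t'}<S_t+1$ for $t<t'<t+j$. With $t''=t'-j$ this says $S_{t''}<S_t$ for $t-j<t''<t$. By $S_{t+j}=S_t+1$ this is the same as $S_{t''}<S_t$ for *all* $t''<t$, that is, $t$ is a strict record of the walk. The running maximum $M_t=\max_{t''\le t}S_{t''}$ exists, because $S_t\to-\infty$ as $t\to-\infty$, and $M_{t+j}=M_t+1$. The running maximum changes only at records, so each period contains at least one record. If the steps are integers $\le1$, then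 at a record $t$ we have $M_{t-1}<S_t\le S_{t-1}+1\le M_{t-1}+1$ with all quantities integers, so each record raises the maximum by exactly $1$, and each period contains exactly one. $\square$

Fix $a\ne0$. Take a uniformly random ordering of $[n]$ and let $s_j$ be the sum of the first $j$ entries of $a$ in this order. Let $\tau$ be the first $j\ge1$ with $s_j\ge1$, if there is one, and let $E$ be the event that $\tau$ exists and $s_\tau=1$. Put
$$\mathrm{def}(a)=1-y(A(a)),$$
the *deficiency* of $a$. For $x\in A(a)$ with $|x|=j$, the $j!$ orderings of $x$ split into $(j-1)!$ cyclic classes $\kappa$ of $j$ orderings each. Let $c(\kappa)$ be the number of good orderings in $\kappa$, so $c(\kappa)\ge1$ by Lemma 2.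

**Lemma 3.** For every $a\neq0$,
$$\mathrm{def}(a)=P(E^c)+\sum_{x\in A(a)}\frac1{|x|!\binom n{|x|}}\sum_\kappa\big(c(\kappa)-1\big)\ \ge\ 0.\tag{2}$$

*Proof.* The event $E$ happens iff for some $j$ the first $j$ elements form a set $x\in A(a)$ and appear in a good order; then $\tau=j$, so $j$ and $x$ are determined by the ordering. A given ordering of a given $j$-set is the initial segment with probability $1/(j!\binom nj)$. Hence $P(E)=\sum_{x\in A(a)}\frac{1}{|x|!\binom n{|x|}}\sum_\kappa c(\kappa)$. On the other hand $y_x=\frac1{j\binom nj}=\frac{(j-1)!}{j!\binom nj}$ is the same inner sum with every $c(\kappa)$ replaced by $1$. Subtract, and use $1-y(A(a))=P(E^c)+P(E)-y(A(a))$. $\square$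

For example, for $n=3$ and $a=(\frac12,\frac12,\frac12)$ we have $A(a)=\{110,101,011\}$ and $\mathrm{def}(a)=1-\frac36=\frac12$. In (2), $E$ is certain, each $x$ has one class with $c(\kappa)=2$, and the sum is $3\cdot\frac1{2\cdot3}=\frac12$.

Now let an almost $k$-cover with vectors $a^{(1)},\dots,a^{(m)}$ cover $x$ exactly $k+e_x$ times, with $e_x\ge0$. Weighing all incidences gives $\sum_i\big(1-\mathrm{def}(a^{(i)})\big)=\sum_xy_x(k+e_x)$, that is,
$$m-H_nk=\sum_{i=1}^m\mathrm{def}(a^{(i)})+y\cdot e .\tag{3}$$
The right side is $\ge0$, so $m\ge\lceil H_nk\rceil$. Equation (3) is the ledger for everything that follows: hyperplanes beyond $H_nk$ pay either for sets of weight less than $1$ or for points covered too often.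

**Step 2 (the weights lie in $\frac1\Lambda\mathbb Z$).** We need to know when $ky_s$ is an integer. We record a sharper fact, used three more times.

**Lemma 4.** For $1\le i\le n$ the additive group generated by $y_1,\dots,y_i$ is
$$\langle y_1,\dots,y_i\rangle=\Big\langle\tfrac1n,\tfrac1{n-1},\dots,\tfrac1{n-i+1}\Big\rangle=\tfrac1{D^{(i)}}\mathbb Z,\qquad D^{(i)}=\mathrm{lcm}(n,n-1,\dots,n-i+1).\tag{4}$$
In particular $\langle y_1,\dots,y_n\rangle=\frac1\Lambda\mathbb Z$, and each $j\binom nj$ divides $\Lambda$.

*Proof.* Write $y_j(n)$ to show the dependence on $n$. Adding the integrals in (1), $y_j(n)+y_{j+1}(n)=\int_0^1t^{j-1}(1-t)^{n-1-j}\big((1-t)+t\big)dt=y_j(n-1)$ for $1\le j\le n-1$. Also $y_1(n)=\frac1n$. So the group generated by $y_1(n),\dots,y_i(n)$ contains $\frac1n$ and $y_1(n-1),\dots,y_{i-1}(n-1)$. Conversely these generate it, since $y_{j+1}(n)=y_j(n-1)-y_j(n)$. Induction on $i$ gives the first equality. The second holds because $\langle\frac1a,\frac1b\rangle=\frac{\gcd(a,b)}{ab}\mathbb Z=\frac1{\mathrm{lcm}(a,b)}\mathbb Z$,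 applied repeatedly. Finally $y_j=1/(j\binom nj)\in\frac1\Lambda\mathbb Z$ says $j\binom nj\mid\Lambda$. $\square$

**Step 3 (a symmetric exact cover).** For $P\subseteq[n]$ let $1_P$ be its $0/1$ vector, so the hyperplane is $\sum_{i\in P}x_i=1$ and $A(1_P)=\{x:|x\cap P|=1\}$. For $1\le s\le n$ let $\omega_s=\sum_{|P|=s}1_{A(1_P)}$. A point $x$ of level $j$ lies in $A(1_P)$ for exactly $j\binom{n-j}{s-1}$ sets $P$ of size $s$, so $(\omega_s)_x=j\binom{n-j}{s-1}$. By (1) and the binomial theorem,
$$\sum_sy_s(\omega_s)_x=j\int_0^1(1-t)^{j-1}\sum_s\binom{n-j}{s-1}t^{s-1}(1-t)^{(n-j)-(s-1)}dt=j\int_0^1(1-t)^{j-1}dt=1 .$$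
Hence
$$\sum_{s=1}^ny_s\,\omega_s=\mathbf 1.\tag{5}$$
If $\Lambda\mid k$, every $ky_s$ is an integer by Lemma 4. Take each hyperplane $\sum_{i\in P}x_i=1$ with multiplicity $ky_{|P|}$. By (5) every point of $V$ is covered exactly $k$ times, and the number of hyperplanes is $k\sum_s\binom nsy_s=H_nk$. This proves Proposition 1. $\square$

For $n=3$, $k=6$ the multiplicities are $2,1,2$ for $|P|=1,2,3$, which makes $6+3+2=11$ hyperplanes. The point $100$ is covered $2+2+2=6$ times, $110$ is covered $4+2=6$ times, and $111$ is covered $6$ times.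

What changes when $\Lambda\nmid k$? Adding the symmetric cover gives $f(n,k+\Lambda)\le f(n,k)+\Lambda H_n$. So along a residue class modulo $\Lambda$ the nonnegative integer $f(n,k)-\lceil H_nk\rceil$ never increases, and it is eventually constant. It is a result of Clifton–Huang that $f(n,k)=(H_n+o(1))k$ for fixed $n$. It is also known that for every sufficiently large $n$ there are infinitely many $k$ with $f(n,k)\ge\lceil H_nk\rceil+1$. The question, from Shagnik Das, Valjakas Djaljapayan, Yen-chi Roger Lin and Wei-Hsuan Yu, "Stability for hyperplane covers", arXiv:2306.07574 (2023), is whether for some $n$ one can have $f(n,k)\ge\lceil H_nk\rceil+2$ for infinitely many $k$. We shall prove that the answer is no.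

## 2. Other residues: signed multiplicities in dimension three

Let
$$\delta_k=\lceil H_nk\rceil-H_nk\in\tfrac1\Lambda\mathbb Z\cap[0,1).$$
By (3), a cover of size $\lceil H_nk\rceil$ has only $\delta_k$ to spend on deficiency and over-covering.

A first attempt is to round up the multiplicities $ky_s$ of Step 3. For $n=3$ and $k=6t+1$ they become $2t+1,\ t+1,\ 2t+1$, which makes $3(2t+1)+3(t+1)+(2t+1)=11t+7$ hyperplanes, while $\lceil\frac{11}6k\rceil=11t+2$. The excess does not shrink as $t$ grows.

A better attempt is to keep the hyperplanes $\sum_{i\in P}x_i=1$ but to let the multiplicities differ from one $P$ to another. Still take $n=3$, $k=6t+1$, so $\delta_k=\frac16$. By (5) applied to $y$, or by hand, each $A(1_P)$ with $n=3$ has weight $1$. So by (3) a cover of size $\lceil H_3k\rceil$ by such hyperplanes has $y\cdot e=\frac16$. Since the weights are $\frac13,\frac16,\frac13$, exactly one point is over-covered, once, and it lies on level $2$; by symmetry let it be a point with $x_1+x_2=1$. Consider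
$$W=\{x:\ x_1+x_2=1\}=\{100,010,101,011\}.$$
The seven sets $A(1_P)$ all meet $W$ in an even number of points: $\{100,101\}$, $\{010,011\}$, $\{101,011\}$ for $|P|=1$; $W$, $\{100,011\}$, $\{010,101\}$ for $P=\{1,2\},\{1,3\},\{2,3\}$; and $\{100,010\}$ for $P=[3]$. But the total number of incidences with $W$ is $4k+1$, which is odd. So these seven hyperplanes never reach $\lceil\frac{11}6k\rceil$ for $k\equiv1\pmod6$, however large $k$ is. This is a parity obstruction that the weights $y$ do not see, and it is where the attempt stops.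

The set $A(1,-1,1)=\{100,001,111\}$ also has weight $3\cdot\frac13=1$, and it meets $W$ only in $100$. So let us admit negative coordinates. Take $e$ to be $1$ at $110$ and $0$ elsewhere. Then $y\cdot(\mathbf 1+e)=\frac{11}6+\frac16=2$, and one checks point by point that
$$\mathbf 1+e=1_{A(1,0,0)}+1_{A(0,1,0)}+1_{A(1,1,1)}-1_{A(1,1,-1)} .$$
Indeed the first two sets together cover $100,010,101,011$ once, $110$ and $111$ twice and $001$ never, and $1_{A(1,1,1)}-1_{A(1,1,-1)}$ adds $1$ at $001$ and $-1$ at $111$. One coefficient is negative. But there is an exact cover in which $A(1,1,-1)$ has a positive coefficient: give multiplicity $3$ to each $1_P$ with $|P|=1$ or $2$, multiplicity $1$ to $(1,1,1)$, and multiplicity $1$ to each of $(1,1,-1),(1,-1,1),(-1,1,1)$. Level $1$ is covered $3+6+1+2=12$ times, level $2$ is covered $6+6=12$ times, level $3$ is covered $9+3=12$ times, and there are $9+9+1+3=22=12H_3$ hyperplanes. Adding the two expressions cancels the negative coefficient. The result is an almost $13$-cover with $2+22=24=\lceil\frac{11}6\cdot13\rceil$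 hyperplanes.

This is the idea of the whole proof. Multiplicities may be chosen in $\mathbb Z$ first, with any signs; an exact cover that uses *every* available hyperplane with positive multiplicity then makes them nonnegative, for large $k$, at no loss. So the question becomes one about lattices: which vectors $\rho\mathbf 1+e$ are *integer* combinations of sets of weight $1$? An obvious necessary condition is $y\cdot(\rho\mathbf 1+e)\in\mathbb Z$. We shall see that, with the right family of hyperplanes, this condition is also sufficient, and then only the cost $y\cdot e$ matters. Let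
$$\mathcal Y_n=\Big\{\sum_jc_jy_j:\ c_j\in\mathbb Z_{\ge0}\Big\}$$
be the set of possible costs of over-covering.

**Theorem 1.** For every $n$ there is $k_0(n)$ such that for all $k\ge k_0(n)$: $f(n,k)\in\{\lceil H_nk\rceil,\lceil H_nk\rceil+1\}$. Moreover $f(n,k)=\lceil H_nk\rceil$ if $\delta_k\in\mathcal Y_n$, in particular if $\delta_k=0$ or $\delta_k\ge\frac12$.

So no $n$ has $f(n,k)\ge\lceil H_nk\rceil+2$ for infinitely many $k$.

## 3. Tight vectors

**Definition (tight vector).** A vector $a$ is tight if $a\in\mathbb Z^n$, all $a_i\le1$, and $\sum a_i\ge1$.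

Since the other $n-1$ entries sum to at most $n-1$, every entry of a tight vector is at least $2-n$, so there are finitely many. All vectors $1_P$ with $P\ne\emptyset$ are tight. For $n=2$ these are the only ones. For $n=3$ the tight vectors are the seven $1_P$ and the three permutations of $(1,1,-1)$. The vector $(1,1,-2)$ is not tight; its set $\{100,010\}$ has weight $\frac23$.

**Lemma 5.** If $a$ is tight, then $y(A(a))=1$, that is, $\mathrm{def}(a)=0$.

*Proof.* For every ordering, the partial sums $s_j$ are integers, rise by at most $1$ at each step, start from $0$ and end at $\sum a_i\ge1$. So $\tau$ exists and $s_\tau=1$: the event $E$ is certain. By the second part of Lemma 2, $c(\kappa)=1$ for every class. So both terms in (2) are $0$. $\square$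

## 4. The lattice generated by the tight sets

Let $L\subseteq\mathbb Z^V$ be the lattice generated by the vectors $1_{A(a)}$, $a$ tight.

**Proposition 6.** $L=L':=\{v\in\mathbb Z^V:\ y\cdot v\in\mathbb Z\}$.

For $n=2$ this says that $(1,0,1),(0,1,1),(1,1,0)$ generate the vectors of $\mathbb Z^3$ with even coordinate sum, which is clear. For $n=3$ the seven sets $A(1_P)$ alone do not generate $L'$: with $e$ as in Section 2, $\mathbf 1+e$ is in $L'$, and since $110\notin W$, we use $\{x:x_1+x_3=1\}$, which contains $110$, in place of $W$ to see that it is not in the lattice they generate.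

We use these standard facts.

* *Finite differences.* Put $\Delta_\beta g(w)=g(w+\beta)-g(w)$ and $\Delta=\Delta_1$. Then $\Delta_{\beta_1}\cdots\Delta_{\beta_q}g(0)=\sum_{Y\subseteq[q]}(-1)^{q-|Y|}g\big(\sum_{i\in Y}\beta_i\big)$. Each $\Delta_\beta$ with $\beta\ne0$ lowers the degree of a polynomial, so $r+1$ of them kill a polynomial of degree $r$. Also $\Delta\binom w r=\binom w{r-1}$, so $\Delta^r\binom\cdot r=1$.
* *A gcd.* Since $\Delta^r\binom\cdot r=1$ is an integer combination of the values of $\binom\cdot r$ at $r+1$ consecutive integers, **the values $\binom mr$ at any $r+1$ consecutive integers $m\ge0$ have gcd $1$**.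
* *Lucas' theorem.* For a prime $p$, $\binom mr\equiv\prod_i\binom{m_i}{r_i}\pmod p$, where $m_i,r_i$ are the base-$p$ digits. So $p\nmid\binom mr$ iff $r_i\le m_i$ for all $i$.
* *Duality.* A finitely generated abelian group $G\cong\mathbb Z^r\oplus F$, $F$ finite, has $\mathrm{Hom}(G,\mathbb R/\mathbb Z)\cong(\mathbb R/\mathbb Z)^r\oplus F$. So if the dual is finite, $G$ is finite of the same order.

**Step 1 (reduction to counting functions).** By Lemma 5, $L\subseteq L'$. By Lemma 4 the map $v\mapsto y\cdot v$ sends $\mathbb Z^V$ onto $\frac1\Lambda\mathbb Z$, so $|\mathbb Z^V/L'|=|\frac1\Lambda\mathbb Z/\mathbb Z|=\Lambda$. Hence it suffices to show $|\mathbb Z^V/L|\le\Lambda$. By duality it suffices to show that there are at most $\Lambda$ functions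
$$\varphi:V\to\mathbb R/\mathbb Z\quad\text{with}\quad\sum_{x\in A(a)}\varphi(x)=0\ \text{ for all tight }a.\tag{6}$$
Call such functions *solutions*. We know $\Lambda$ of them, namely $ty$ modulo $1$ for $t\in\mathbb Z/\Lambda$, and have to see that there are no more. The strategy is to show that a solution satisfies the identities that $y$ satisfies. The relevant identity for $y$ is $\binom{n-q}{j-q}y_j=\binom{j-1}{q-1}y_q$ for $q\le j$; by (1) both sides equal $\frac{(n-q)!\,(j-1)!}{(j-q)!\,n!}$. Fix a solution $\varphi$.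

**Step 2 (sums over supersets).** This step turns the equations (6) into the identity just mentioned. Let $G_T(j)=\sum_{x\supseteq T,\,|x|=j}\varphi(x)$. We claim $G_\emptyset(1)=0$ and
$$G_T(j)=\binom{j-1}{|T|-1}\varphi(T)\qquad(\emptyset\ne T\subseteq[n],\ 1\le j\le n).\tag{7}$$
For $j<|T|$ both sides are $0$. The equation for $a=(1,\dots,1)$, whose set is level $1$, says $G_\emptyset(1)=0$.

We prove (7) by induction on $q=|T|$. If $q=n$, then $G_T(j)$ is $0$ for $j<n$ and $\varphi(T)$ for $j=n$, as claimed. Let $1\le q<n$, write $N=T$ and $P=[n]\setminus N$, and let $b\in\mathbb Z_{\ge0}^N$ with $b(N)=\sum_{i\in N}b_i\le n-q-1$. The vector that is $1$ on $P$ and $-b$ on $N$ is tight, since its entries sum to $n-q-b(N)\ge1$. Its set is $\{x:|x\cap P|=1+b(x\cap N)\}$. Put $w(Y)=\sum_{i\in Y}(1+b_i)$ for $Y\subseteq N$. A point $x$ with $x\cap N=Y$ is in the set iff $|x|=|Y|+1+b(Y)=1+w(Y)$, and $1\le1+w(Y)\le1+q+b(N)\le n$. By inclusion–exclusion over the elements of $N\setminus Y$,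
$$\sum_{x\cap N=Y,\ |x|=1+w(Y)}\varphi(x)=\sum_{Y\subseteq T'\subseteq N}(-1)^{|T'\setminus Y|}G_{T'}(1+w(Y)),$$
so the equation (6) for this vector reads
$$0=\sum_{T'\subseteq N}\ \sum_{Y\subseteq T'}(-1)^{|T'\setminus Y|}G_{T'}(1+w(Y)).$$
The term $T'=\emptyset$ is $G_\emptyset(1)=0$. If $\emptyset\neq T'\subsetneq N$, induction gives $G_{T'}(1+w)=\binom w{|T'|-1}\varphi(T')$ for $0\le w\le n-1$, so the inner sum is $\varphi(T')$ times a $|T'|$-fold difference, with steps $1+b_i$, of a polynomial of degree $|T'|-1$. It is $0$. Only $T'=N$ remains. With $g(w)=G_N(1+w)$ for $0\le w\le n-1$ and $\beta_i=1+b_i$ we have found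
$$\Delta_{\beta_1}\cdots\Delta_{\beta_q}g(0)=0\quad\text{for all integers }\beta_i\ge1\text{ with }\textstyle\sum\beta_i\le n-1 .$$
Take $\beta_1=\dots=\beta_{q-1}=1$ and $\beta_q=\beta$: then $\Delta^{q-1}g(\beta)=\Delta^{q-1}g(0)$ for $1\le\beta\le n-q$. Now $g(w)=0$ for $w<q-1$, and $g(q-1)=\varphi(N)$ because $N$ is the only $q$-set containing $N$. Hence $\Delta^{q-1}g(0)=\varphi(N)$. Let $h(w)=g(w)-\binom w{q-1}\varphi(N)$. It vanishes at $0,\dots,q-2$, and $\Delta^{q-1}h=\varphi(N)-\varphi(N)=0$ on $0,\dots,n-q$. Since $\Delta^{q-1}h(w)$ is $h(w+q-1)$ plus an integer combination of $h(w),\dots,h(w+q-2)$, we get $h(q-1)=0$, then $h(q)=0$, and so on up to $h(n-1)=0$. This is (7) for $T=N$.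

**Step 3 ($\varphi(x)$ depends only on $|x|$).** This step reduces $2^n-1$ unknowns to $n$. Let $|x_0|=j$ and $z=[n]\setminus x_0$. The only $j$-set disjoint from $z$ is $x_0$, so by inclusion–exclusion and (7)
$$\varphi(x_0)=\sum_{T\subseteq z}(-1)^{|T|}G_T(j)=G_\emptyset(j)+\sum_{\emptyset\ne T\subseteq z}(-1)^{|T|}\binom{j-1}{|T|-1}\varphi(T).\tag{8}$$
Let $1\le s\le n$ and suppose that $\varphi$ is constant on each of the levels $1,\dots,s-1$. We show that it is constant on level $s$. If $n-j\le s-1$, all $T$ in (8) have size at most $s-1$, so the right side depends only on $j$: $\varphi$ is constant on every level $j\ge n-s+1$. If $s\ge n-s+1$, level $s$ is one of these. Otherwise let $|T|=s$. For $j=n-s+1,\dots,n$, level $j$ is constant with some value $\varphi_j$, and $j>s$, so (7) says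
$$\binom{j-1}{s-1}\varphi(T)=\binom{n-s}{j-s}\varphi_j ,$$
which does not depend on $T$. So if $T,T'$ are two $s$-sets, $\varphi(T)-\varphi(T')$ is killed by $\binom m{s-1}$ for the $s$ consecutive values $m=n-s,\dots,n-1$. These have gcd $1$, so $\varphi(T)=\varphi(T')$.

**Step 4 (counting).** Write $\varphi(x)=\varphi_{|x|}$. Then (7) and $G_\emptyset(1)=0$ say
$$\binom{n-s}{j-s}\varphi_j=\binom{j-1}{s-1}\varphi_s\quad(1\le s\le j\le n),\qquad n\varphi_1=0.\tag{9}$$
With $s=1$: $\binom{n-1}{j-1}\varphi_j=\varphi_1$, so $n\binom{n-1}{j-1}\varphi_j=0$, that is, $j\binom nj\varphi_j=0$. Each $\varphi_j$ thus has finitely many possible values. The group of solutions is finite, and only primes $p\le n$ divide its order. It is the direct sum of its $p$-primary parts, so we bound each of these.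

Let $p\le n$ be prime with $p^e\le n<p^{e+1}$, and let $\varphi$ be a solution whose values have $p$-power order. For such values, $m\alpha=0$ with $p\nmid m$ forces $\alpha=0$. Put $u=\lfloor n/p^e\rfloor\in[1,p-1]$ and $J=up^e$, so $n-J<p^e\le J$. In base $p$, $J$ agrees with $n$ in position $e$ and has digit $0$ elsewhere, so $p\nmid\binom nJ$ by Lucas. The exact power of $p$ in $J\binom nJ$ is therefore $p^e$, and $J\binom nJ\varphi_J=0$ gives $p^e\varphi_J=0$. So $\varphi_J$ takes at most $p^e$ values. The map $\varphi\mapsto\varphi_J$ is a homomorphism; we show that it is injective. Suppose $\varphi_J=0$.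

* Let $j<J$. By (9) with $(s,j)$ replaced by $(j,J)$, $\binom{J-1}{j-1}\varphi_j=\binom{n-j}{J-j}\varphi_J=0$. The digits of $J-1=(u-1)p^e+(p^e-1)$ are $u-1,p-1,\dots,p-1$, and $j-1\le J-1$ has digit at most $u-1$ in position $e$. By Lucas $p\nmid\binom{J-1}{j-1}$, so $\varphi_j=0$.
* Let $j>J$. For $1\le s\le n-j+1$ we have $s\le n-J<J<j$, so $\varphi_s=0$ by the first case, and (9) gives $\binom{n-s}{n-j}\varphi_j=\binom{j-1}{s-1}\varphi_s=0$. Here $n-s$ runs over $n-j+1$ consecutive integers, so these binomial coefficients have gcd $1$, and $\varphi_j=0$.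

So the $p$-primary part has order at most $p^e$, and there are at most $\prod_{p\le n}p^e=\Lambda$ solutions. This proves Proposition 6. $\square$

## 5. An exact cover that uses every tight vector

The symmetric cover (5) gives positive multiplicity only to the vectors $1_P$. We need one that reaches all tight vectors, as the cover with $22$ hyperplanes did for $n=3$.

**Lemma 7.** There are an integer $K\ge1$ and positive integers $z_a$ ($a$ tight) with $\sum_az_a1_{A(a)}=K\mathbf 1$. Consequently $KH_n=\sum_az_a\in\mathbb Z$.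

*Proof.* The matrix with entries $j\binom{n-j}{s-1}$, rows $j$ and columns $s$, is zero for $s>n-j+1$ and equals $j\ne0$ for $s=n-j+1$. So it is triangular after reversing the columns, and invertible over $\mathbb Q$. Its columns are the values of $\omega_1,\dots,\omega_n$ on the levels, so every rational vector on $V$ that is constant on levels is a rational combination of the $\omega_s$. The vector $\sum_{a\text{ tight}}1_{A(a)}$ is constant on levels, because permuting coordinates permutes the tight vectors. Write it as $\sum_s\alpha_s\omega_s$ with $\alpha_s\in\mathbb Q$. By (5), for every rational $\varepsilon>0$,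
$$\mathbf 1=\sum_s(y_s-\varepsilon\alpha_s)\,\omega_s+\varepsilon\sum_{a\text{ tight}}1_{A(a)} .$$
If $\varepsilon$ is small, all $y_s-\varepsilon\alpha_s$ are positive, so on the right every tight $a$ has a positive rational coefficient. Clear denominators to get $K$ and $z_a$. Applying $y$ and using $y(A(a))=1$ gives $KH_n=\sum_az_a$. $\square$

## 6. Nonnegative combinations of the weights

By Lemma 4 every $v\in\frac1\Lambda\mathbb Z$ is an integer combination of the $y_j$. When is it a nonnegative one?

**Lemma 8.** Every $v\in\frac1\Lambda\mathbb Z$ with $v\ge\frac12$ lies in $\mathcal Y_n$.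

*Proof.* Let $r_i=D^{(i)}/D^{(i-1)}$ for $2\le i\le n$. By (4), $y_i$ generates $\frac1{D^{(i)}}\mathbb Z$ modulo $\frac1{D^{(i-1)}}\mathbb Z$, and this quotient has order $r_i$. Start from $v\in\frac1{D^{(n)}}\mathbb Z$. For $i=n,n-1,\dots,2$ in turn, subtract $c_iy_i$ with $0\le c_i\le r_i-1$ so that the rest lies in $\frac1{D^{(i-1)}}\mathbb Z$. At the end the rest lies in $\frac1n\mathbb Z=\mathbb Zy_1$. So
$$v=c_1y_1+\sum_{i\ge2}c_iy_i,\qquad c_1\in\mathbb Z,\quad0\le c_i\le r_i-1\ (i\ge2).$$
We bound the sum over $i\ge2$. Since $D^{(i)}=\mathrm{lcm}(D^{(i-1)},n-i+1)$, we have $r_i\le n-i+1$. If $i-1\ge n-i+1$, then one of the $i-1$ consecutive integers $n-i+2,\dots,n$ is divisible by $n-i+1$, so $r_i=1$ and $c_i=0$. Hence $c_i>0$ only if $2\le i\le\frac{n+1}2$, which requires $n\ge3$. For these $i$ we have $1\le i-1\le\frac{n-1}2\le n-2$, so $\binom{n-1}{i-1}\ge n-1$, and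
$$c_iy_i\le\frac{n-i}{n(n-1)}<\frac1n .$$
There are at most $\frac{n-1}2$ such $i$, so $\sum_{i\ge2}c_iy_i<\frac12\le v$ and $c_1>0$. For $n\le2$ the sum is $0$ and again $c_1>0$. $\square$

## 7. Proof of Theorem 1

The lower bound is Proposition 1. For the upper bound, let $K$ and $z_a$ be as in Lemma 7, and let $\rho\in\{0,\dots,K-1\}$ be the residue of $k$ modulo $K$. Since $KH_n\in\mathbb Z$, $\delta_k$ depends only on $\rho$.

**Step 1 (choose the over-cover).** Let $d\in\{\delta_k,1+\delta_k\}$ with $d\in\mathcal Y_n$. By Lemma 8, $d=1+\delta_k\ge1$ is always allowed. If $\delta_k\in\mathcal Y_n$ we take $d=\delta_k$; this happens in particular if $\delta_k=0$ or, by Lemma 8, if $\delta_k\ge\frac12$. Write $d=\sum_jc_jy_j$ with $c_j\in\mathbb Z_{\ge0}$, pick one point in each level $j$ and let $e$ be $c_j$ there and $0$ elsewhere. Then $e\in\mathbb Z^V_{\ge0}$ and $y\cdot e=d$, and we make the choice depend only on $\rho$ and $d$.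

**Step 2 (integer multiplicities).** Let $v=\rho\mathbf 1+e$. Since $d\equiv-kH_n\equiv-\rho H_n\pmod1$, we have $y\cdot v=\rho H_n+d\in\mathbb Z$. By Proposition 6, $v=\sum_ac_a1_{A(a)}$ with $c_a\in\mathbb Z$, $a$ running over the tight vectors.

**Step 3 (make them nonnegative).** For $k=\rho+tK$, Lemma 7 gives
$$k\mathbf 1+e=\sum_{a\text{ tight}}(c_a+tz_a)\,1_{A(a)} .$$
As $z_a\ge1$, all coefficients are $\ge0$ once $t$ is large. There are finitely many pairs $(\rho,d)$, so one threshold $k_0(n)$ serves them all. Take each hyperplane $\{a\cdot x=1\}$ with multiplicity $c_a+tz_a$. No hyperplane contains the origin, and each $x\in V$ is covered exactly $k+e_x\ge k$ times.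

**Step 4 (count).** Apply $y$ to the last display. Each tight set has weight $1$, so the number of hyperplanes is
$$\sum_a(c_a+tz_a)=y\cdot(k\mathbf 1+e)=kH_n+d ,$$
which is $\lceil H_nk\rceil$ if $d=\delta_k$ and $\lceil H_nk\rceil+1$ if $d=1+\delta_k$. This proves Theorem 1, and with it the negative answer to the question. $\blacksquare$

## 8. Deficiencies and the exact value of $f(n,k)$ for large $k$

Theorem 1 leaves two values. The ledger (3) decides between them. Let $S_n$ be the additive semigroup, with $0$, generated by $y_1,\dots,y_n$ and all $\mathrm{def}(a)$, $a\ne0$; it contains $\mathcal Y_n$. Let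
$$y_{\min}=\min_jy_j=\frac1{\lceil\frac n2\rceil\binom n{\lceil n/2\rceil}},\qquad y_{\ast}=\max_{n/3\le j\le2n/3}y_j\ \ (n\ge2),$$
and let $D_n$ be the denominator of $H_n$ in lowest terms. (That the minimum is at $j=\lceil n/2\rceil$ follows from $y_j=\frac1{n\binom{n-1}{j-1}}$.)

**Theorem 2.**

1. For all $k\ge k_0(n)$: $f(n,k)=\lceil H_nk\rceil$ if $\delta_k\in S_n$, and $f(n,k)=\lceil H_nk\rceil+1$ otherwise.
2. $\mathrm{def}(a)=0$ for tight $a$, and $\mathrm{def}(a)\ge y_{\min}$ for all other $a$. Hence $S_n\cap(0,y_{\min})=\emptyset$, and $f(n,k)=\lceil H_nk\rceil+1$ for all $k\ge k_0(n)$ with $0<\delta_k<y_{\min}$.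
3. For $n\ge2$, every $v\in\frac1\Lambda\mathbb Z$ with $v\ge\eta_n:=\Lambda y_{\ast}^2$ lies in $\mathcal Y_n\subseteq S_n$, and $\eta_n\le(0.762+o(1))^n$. So the (eventually periodic) set of $k$ with $f(n,k)=\lceil H_nk\rceil+1$ has density less than $\eta_n$.
4. If $D_n>1/y_{\min}$ (true for all large $n$, and for $n=5,9,10$), then $\limsup_{k\to\infty}(f(n,k)-\lceil H_nk\rceil)=1$ exactly. For $n\in\{1,2,3,4,6,7,8\}$, $f(n,k)=\lceil H_nk\rceil$ for all large $k$. For all large $k$, $f(5,k)=\lceil\frac{137k}{60}\rceil+[k\equiv7\bmod 60]$, where the bracket is $1$ if the congruence holds and $0$ otherwise.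

*Proof of Part 1.* **Step 1 (necessity).** By (3), a cover of size $m$ has $m-H_nk\in S_n$. If $m=\lceil H_nk\rceil$, this says $\delta_k\in S_n$. So if $\delta_k\notin S_n$, then $f(n,k)\ge\lceil H_nk\rceil+1$, with equality for $k\ge k_0(n)$ by Theorem 1.

**Step 2 (sufficiency).** We repeat Section 7, but we also allow some non-tight hyperplanes, which are put in by hand. Let $\delta_k\in S_n$. Since tight vectors have deficiency $0$, we can write $\delta_k=y\cdot e+\sum_{b\in\mathcal B}\mathrm{def}(b)$ with $e\in\mathbb Z^V_{\ge0}$ and $\mathcal B$ a finite multiset of non-tight nonzero vectors, chosen to depend only on $\rho=k\bmod K$. Let $v=\rho\mathbf 1+e-\sum_{b\in\mathcal B}1_{A(b)}$. Then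
$$y\cdot v=\rho H_n+y\cdot e-\sum_{b\in\mathcal B}(1-\mathrm{def}(b))=\rho H_n+\delta_k-|\mathcal B|\in\mathbb Z ,$$
so $v\in L$ by Proposition 6. As in Section 7, for large $t$ the vector $v+tK\mathbf 1$ is a nonnegative integer combination of tight sets, and the coefficients sum to $y\cdot(v+tK\mathbf 1)=kH_n+\delta_k-|\mathcal B|$, where $k=\rho+tK$. Add the hyperplanes of $\mathcal B$. Then $x$ is covered $k+e_x$ times in total, and the size is $kH_n+\delta_k=\lceil H_nk\rceil$. There are finitely many $\rho$; enlarge $k_0(n)$ accordingly. $\square$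

## 9. The gap between tight and non-tight deficiencies

*Proof of Part 2.* Tight vectors have deficiency $0$ by Lemma 5. Let $a\ne0$ be non-tight. We show $\mathrm{def}(a)\ge y_{\min}$, using (2) in the first cases. Note $y_{\min}\le y_1=\frac1n$, and that a fixed $i$ comes first in the random ordering with probability $\frac1n$.

**Case (i): some $a_i>1$.** If $i$ comes first, then $\tau=1$ and $s_\tau=a_i\ne1$, so the ordering is in $E^c$. Hence $\mathrm{def}(a)\ge P(E^c)\ge\frac1n$.

**Case (ii): some $0<a_i<1$.** Consider an ordering in $E$ that starts with $i$. It first reaches $1$ at a set $x$ with $|x|=j\ge2$, in a good ordering of $x$ that starts with $i$. Move $i$ to the end of $x$. The proper partial sums of the new ordering are $s_t-a_i$ for $2\le t\le j$; for $t<j$ they are $<1$ because $s_t<1$, and for $t=j$ the value is $1-a_i<1$. So this shift is good too, and $c(\kappa)\ge2$ for the class $\kappa$ of this ordering. A class contains at most one ordering that starts with $i$, and $1\le c(\kappa)-1$, so the second term of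 (2) is at least $P(E\text{ and }i\text{ first})$. The first term is at least $P(E^c\text{ and }i\text{ first})$. Together $\mathrm{def}(a)\ge\frac1n$.

**Case (iii): all $a_i\in\{1\}\cup(-\infty,0]$ and $\sigma=\sum a_i<1$.** Take any ordering, with partial sums $S_0=0,S_1,\dots,S_n=\sigma$, and rotate it to start after a $t\in\{0,\dots,n-1\}$ that maximizes $S_t$. Before wrapping around, the new partial sums are $S_{t'}-S_t\le0$ for $t<t'\le n-1$. From then on they are $\sigma-S_t+S_{t''}$ with $0\le t''\le t$, which is $\le\sigma<1$. So this rotation never reaches $1$ and lies in $E^c$. At least one of every $n$ rotations is in $E^c$, so $\mathrm{def}(a)\ge\frac1n$.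

**Case (iv): all $a_i\in\{1\}\cup(-\infty,0]$ and $\sum a_i\ge1$.** As $a$ is non-tight, $I=\{i:a_i\notin\mathbb Z\}$ is nonempty. If $I=\{i\}$, an ordering that starts with $i$ has only non-integer partial sums, so it is in $E^c$ and $\mathrm{def}(a)\ge\frac1n$. Now let $|I|\ge2$. Let $P=\{i:a_i=1\}$, $p=|P|$, $N=[n]\setminus P$, $q=|N|$, and $c_i=-a_i\ge0$ for $i\in N$, with $c(Y)=\sum_{i\in Y}c_i$. Then $c(N)\le p-1$. The plan is to continue the identity $y(A(a))=1$ from integer to real $c$ as a polynomial identity, and to read off which terms are lost.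

**Step 1 (a polynomial identity).** As polynomials in $p$ and $(c_i)_{i\in N}$,
$$\prod_{l=0}^{q-1}(p+l)+\sum_{\emptyset\ne Y\subseteq N}\ \prod_{l=2}^{|Y|}(c(Y)+l)\prod_{l=0}^{q-|Y|-1}(p-c(Y)+l)=\prod_{l=1}^q(p+l).\tag{10}$$
First let all $c_i\ge0$ be integers and $p\ge1+c(N)$ an integer, and put $n=p+q$. The corresponding vector is tight. A point $x$ with $x\cap N=Y$ is in its set iff $|x\cap P|=1+c(Y)$, and then $|x|=1+c(Y)+|Y|=:m$. So Lemma 5 says $\sum_{Y\subseteq N}\binom p{1+c(Y)}y_m=1$ with $y_m=\frac{(m-1)!(n-m)!}{n!}$. Multiply by $\frac{n!}{p!}=\prod_{l=1}^q(p+l)$. With $c=c(Y)$ and $r=|Y|$, the term of $Y$ becomes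
$$\frac{(c+r)!}{(c+1)!}\cdot\frac{(p-1-c+q-r)!}{(p-1-c)!}.$$
The second factor is $\prod_{l=0}^{q-r-1}(p-c+l)$. The first is $\prod_{l=2}^r(c+l)$ if $r\ge1$, and $1$ if $Y=\emptyset$. This is (10) for these values. For fixed integers $c_i$ it holds for infinitely many $p$, hence identically in $p$. Then the coefficients of all powers of $p$ in the difference of the two sides are polynomials in the $c_i$ that vanish on $\mathbb Z_{\ge0}^N$, so they vanish identically.

**Step 2 (the deficiency as a sum of positive terms).** Evaluate (10) at our $p$ and our real $c_i$, and divide by the right side $\frac{n!}{p!}$. This gives $\sum_{Y\subseteq N}h(Y)=1$, where, by $\Gamma(z+1)=z\Gamma(z)$, with $c=c(Y)$, $r=|Y|$,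
$$h(Y)=\binom p{c+1}B(c+r+1,\,n-c-r).\tag{11}$$
Here $\binom pz=\frac{\Gamma(p+1)}{\Gamma(z+1)\Gamma(p-z+1)}$ and $B(s,s')=\frac{\Gamma(s)\Gamma(s')}{\Gamma(s+s')}$ is the Beta function. Indeed for $r\ge1$ the term of (10), divided by $\frac{n!}{p!}$, is $\frac{p!}{n!}\cdot\frac{\Gamma(c+r+1)}{\Gamma(c+2)}\cdot\frac{\Gamma(p-c+q-r)}{\Gamma(p-c)}$, which is (11) since $p+q=n$; for $Y=\emptyset$ both expressions are $\frac pn$. All $h(Y)$ are positive because $c(Y)\le p-1$. If $c(Y)\in\mathbb Z$, there are $\binom p{1+c(Y)}$ points $x\in A(a)$ with $x\cap N=Y$, each of weight $y_m=B(m,n+1-m)$ with $m=c+r+1$, so $h(Y)=\sum_{x\in A(a),\,x\cap N=Y}y_x$. If $c(Y)\notin\mathbb Z$, there are no such $x$. Therefore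
$$\mathrm{def}(a)=\sum_{c(Y)\notin\mathbb Z}h(Y)\ \ge\ h(\{i\})+h(\{i'\})\qquad\text{for two distinct }i,i'\in I.$$
As a check, take $n=4$ and $a=(1,1,-\frac12,-\frac12)$. Then $A(a)=\{1000,0100,1111\}$ has weight $\frac34$. Here $p=q=2$ and $h(\emptyset)=\frac12$, $h(N)=\frac3{12}$, and the two singletons have $h=\frac{3/2}{12}=\frac18$ each, which add up to $\mathrm{def}(a)=\frac14$.

**Step 3 (lower bound for $h(\{i\})$).** Recall that $\log\Gamma$ is convex on $(0,\infty)$. So $z\mapsto\binom pz$ is log-concave on $[0,p]$; it equals $1$ at both ends, so it is $\ge1$ there, and $c_i+1\in[1,p]$. Also $s\mapsto B(s,n+1-s)$ is log-convex on $(0,n+1)$ and symmetric about $\frac{n+1}2$, so it is at least $\beta_n:=B(\frac{n+1}2,\frac{n+1}2)$. Thus $h(\{i\})\ge\beta_n$, and $\mathrm{def}(a)\ge2\beta_n$.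

**Step 4 (compare $2\beta_n$ with $y_{\min}$).** For odd $n$, $y_{\min}=B(\frac{n+1}2,\frac{n+1}2)=\beta_n$. For even $n=2x$ we have $n!\,y_{\min}=\Gamma(x)\Gamma(x+1)=\Gamma(x+1)^2/x$ and $n!\,\beta_n=\Gamma(x+\frac12)^2$. By log-convexity
$$\Gamma(x+1)\le\sqrt{\Gamma(x+\tfrac12)\Gamma(x+\tfrac32)}=\Gamma(x+\tfrac12)\sqrt{x+\tfrac12},$$
so $n!\,y_{\min}\le\frac{x+1/2}x\Gamma(x+\frac12)^2\le\frac32\,n!\,\beta_n$. In both cases $2\beta_n\ge y_{\min}$, so $\mathrm{def}(a)\ge y_{\min}$.

The four cases cover all non-tight $a$. Every nonzero generator of $S_n$ is therefore $\ge y_{\min}$, so $S_n\cap(0,y_{\min})=\emptyset$, and the last claim of Part 2 follows from Part 1. $\square$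

## 10. The density of the exceptional $k$

*Proof of Part 3.* Lemma 8 shows that everything from $\frac12$ on is in $\mathcal Y_n$. We lower the threshold by using only weights $y_j$ from the middle levels, which are much smaller. First we must know that they still generate $\frac1\Lambda\mathbb Z$. Let $n\ge2$.

**Step 1 (middle levels suffice).** *For each prime $p\le n$, with $p^e\le n<p^{e+1}$, some integer $j\in[\frac n3,\frac{2n}3]$ has $p^e\mid j\binom nj$.*

If $p^e\le\frac{2n}3$, we find a positive multiple $j$ of $p^e$ in the interval: $p^e$ itself if $p^e\ge\frac n3$; otherwise the interval has length $\frac n3>p^e$ and contains one.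

If $p^e>\frac{2n}3$, write $n=p^e+r$; then $0\le r<\frac n3<\frac{p^e}2$. Take $j=wp^{e-1}$ with $w=\lceil\frac p2\rceil<p$. The digit of $n$ in position $e-1$ is $\lfloor r/p^{e-1}\rfloor<\frac p2\le w$, and $w$ is the digit of $j$ there. By Lucas $p\mid\binom nj$, so $p^e\mid j\binom nj$. Finally $j\ge\frac{p^e}2>\frac n3$. And $w\le\frac{2p}3$: for $p=2$ we have $w=1$, and for odd $p\ge3$ we have $\frac{p+1}2\le\frac{2p}3$. So $j\le\frac23p^e\le\frac{2n}3$.

**Step 2 (the threshold $\Lambda y_{\ast}^2$).** List the numbers $j\binom nj$ with $\frac n3\le j\le\frac{2n}3$ as $m_1,\dots,m_s$. Each divides $\Lambda$ by Lemma 4, and by Step 1 their lcm is divisible by each $p^e$, so the lcm is $\Lambda$. Let $D'_i=\mathrm{lcm}(m_1,\dots,m_i)$ and $r'_i=D'_i/D'_{i-1}$ for $i\ge2$. Since $\frac1{m_1},\dots,\frac1{m_i}$ generate $\frac1{D_i'}\mathbb Z$, the reduction of Lemma 8 writes any $v\in\frac1\Lambda\mathbb Z$ as $\sum_ic_i/m_i$ with $0\le c_i\le r'_i-1$ for $i\ge2$ and $c_1\in\mathbb Z$. For integers $r,r'\ge1$, $(r-1)(r'-1)\ge0$ gives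 $(r-1)+(r'-1)\le rr'-1$, and repeating this, $\sum_{i\ge2}(r_i'-1)\le\prod_{i\ge2}r'_i-1$. As $\prod_{i\ge2}r'_i=\Lambda/m_1$,
$$\sum_{i\ge2}\frac{c_i}{m_i}\le y_{\ast}\sum_{i\ge2}(r'_i-1)\le y_{\ast}\Big(\prod_{i\ge2}r'_i-1\Big)<y_{\ast}\frac\Lambda{m_1}\le\Lambda y_{\ast}^2=\eta_n .$$
So if $v\ge\eta_n$, then $c_1>0$ and $v\in\mathcal Y_n$.

**Step 3 (size of $\eta_n$).** For $n\ge2$ and $j$ in the range, unimodality and symmetry give $\binom nj\ge\binom n{\lceil n/3\rceil}$, and $\lceil\frac n3\rceil\le\frac n2$ for $n\ge2$. The largest of the $n+1$ terms $\binom n\mu(\frac13)^\mu(\frac23)^{n-\mu}$, which sum to $1$, is at $\mu=\lfloor\frac{n+1}3\rfloor$, so for this $\mu$ we have $\binom n\mu\ge\frac{3^n2^{-(n-\mu)}}{n+1}$. Since $\mu\le\lceil\frac n3\rceil\le\frac n2$ and $n-\mu\le\frac{2n+1}3$,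
$$\binom n{\lceil n/3\rceil}\ge\binom n\mu\ge\frac1{2(n+1)}\Big(\frac3{2^{2/3}}\Big)^n .$$
Hence $y_{\ast}\le2(n+1)(2^{2/3}/3)^n$. By the prime number theorem $\Lambda=e^{(1+o(1))n}$. So $\eta_n\le\big(\frac{e\,2^{4/3}}9+o(1)\big)^n\le(0.762+o(1))^n$.

**Step 4 (density).** By Part 1 the exceptional $k\ge k_0(n)$ are those with $\delta_k\notin S_n$. As $k$ varies, $\delta_k$ is periodic with period $D_n$ and takes each value $\frac i{D_n}$, $0\le i<D_n$, once per period, because $H_n$ has denominator $D_n$ in lowest terms. These values lie in $\frac1\Lambda\mathbb Z$. By Step 2 and $0\in S_n$, exceptional $k\ge k_0(n)$ have $0<\delta_k<\eta_n$. The number of positive integers $i$ with $i<\eta_nD_n$ is less than $\eta_nD_n$, so the density is less than $\eta_n$. $\square$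

## 11. Dimensions with and without exceptional $k$

*Proof of Part 4.* **Step 1 (the criterion).** Let $D_n>1/y_{\min}$. Then $\delta_k=\frac1{D_n}\in(0,y_{\min})$ for all $k$ in one residue class modulo $D_n$. By Part 2, $f(n,k)=\lceil H_nk\rceil+1$ for all large such $k$, and by Theorem 1 the limsup is exactly $1$.

**Step 2 (large $n$).** Let $p>11$ be a prime in $(\frac n{m+1},\frac nm]$ with $m\in\{1,2,3\}$. The multiples of $p$ up to $n$ are $p,\dots,mp$, so $H_n=\frac1pH_m$ plus a sum of fractions with denominators prime to $p$. As $H_m\in\{1,\frac32,\frac{11}6\}$ and $p>11$, $p$ divides neither the numerator nor the denominator of $H_m$, so $p\mid D_n$. Thus $D_n$ is divisible by all primes $p>11$ in $(\frac n4,n]$, and the prime number theorem gives $D_n\ge e^{(3/4+o(1))n}$. Since $1/y_{\min}\le n2^n$ and $\ln2<\frac34$, we have $D_n>1/y_{\min}$ for all large $n$.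

**Step 3 ($n=5,9,10$).** Here $H_5=\frac{137}{60}$, $H_9=\frac{7129}{2520}$, $H_{10}=\frac{7381}{2520}$, and $1/y_{\min}$ is $3\binom53=30$, $5\binom95=630$, $5\binom{10}5=1260$. So $60>30$, $2520>630$, $2520>1260$.

**Step 4 ($n=1,2,3,4,6,7,8$).** In each case we show that $\frac1{D_n}\mathbb Z_{\ge0}\subseteq\mathcal Y_n$; then $\delta_k\in\mathcal Y_n$ always, and Theorem 1 gives $f(n,k)=\lceil H_nk\rceil$ for all large $k$. It suffices that $\mathcal Y_n$ contains some $\frac1M$ with $D_n\mid M$:

| $n$ | 1 | 2 | 3 | 4 | 6 | 7 | 8 |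
|---|---|---|---|---|---|---|---|
| $H_n$ | $1$ | $\frac32$ | $\frac{11}6$ | $\frac{25}{12}$ | $\frac{49}{20}$ | $\frac{363}{140}$ | $\frac{761}{280}$ |
| $D_n$ | $1$ | $2$ | $6$ | $12$ | $20$ | $140$ | $280$ |
| $\frac1M$ | $y_1=1$ | $y_1=\frac12$ | $y_2=\frac16$ | $y_2=\frac1{12}$ | $y_3=\frac1{60}$ | $y_4=\frac1{140}$ | $y_4=\frac1{280}$ |

**Step 5 ($n=5$ exactly).** Here $60y_j=12,3,2,3,12$ for $j=1,\dots,5$. Every nonnegative integer except $1$ is a nonnegative combination of $2$ and $3$, so $\mathcal Y_5=\frac1{60}(\mathbb Z_{\ge0}\setminus\{1\})$. And $\frac1{60}<y_{\min}=\frac1{30}$, so $\frac1{60}\notin S_5$ by Part 2. Since $\delta_k\in\frac1{60}\mathbb Z$, Part 1 says that for large $k$ the excess $f(5,k)-\lceil\frac{137k}{60}\rceil$ is $1$ iff $\delta_k=\frac1{60}$, and $0$ otherwise. Now $\delta_k=\frac1{60}$ means $137k\equiv-1\pmod{60}$, that is, $17k\equiv59\pmod{60}$. As $17\cdot7=119\equiv59$ and $17$ is invertible modulo $60$, this is $k\equiv7\pmod{60}$. $\blacksquare$
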